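# $C^*$-algebras with $\mathcal{OL}_\infty(A)=1$: replacing almost isometric copies of finite-dimensional algebras by isometric ones

## 1. A guess about finite-dimensional pieces, tested on $M_n$, $K$ and $C[0,1]$

Suppose that every finite-dimensional subspace of a $C^*$-algebra $A$ lies in a finite-dimensional subspace that looks, up to a factor $1+\delta$, like a finite-dimensional $C^*$-algebra, and that this holds for every $\delta>0$. Must $A$ then be approximated by exact copies of finite-dimensional $C^*$-algebras? The first guess is yes: an arbitrarily small distortion should be removable by a small perturbation. The guess turns out to be the right answer. The reason just offered is not enough, and Section 2 shows where it breaks.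

The question is posed in Caleb Eckhardt, "On $\mathcal{OL}_\infty$ structure of nuclear, quasidiagonal C*-algebras", arXiv:0809.3227 (2008). Here are the precise notions. An operator space is a subspace $V\subset B(H)$ with the norms it inherits on all $M_N(V)\subset B(H^N)$. For a linear map $\varphi:V\to W$ let $\varphi_N:M_N(V)\to M_N(W)$ be the entrywise map and $\|\varphi\|_{cb}=\sup_N\|\varphi_N\|$. The map is a complete contraction if $\|\varphi\|_{cb}\le1$, and a complete isometry if every $\varphi_N$ is isometric.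

**Definition (completely bounded distance).** For $n$-dimensional operator spaces $V,W$,
$$d_{cb}(V,W)=\inf\{\|\varphi\|_{cb}\,\|\varphi^{-1}\|_{cb}:\varphi:V\to W\text{ a linear isomorphism}\}.$$

**Definition ($\mathcal{OL}_\infty$).** For $\lambda>1$ we say $\mathcal{OL}_\infty(A)\le\lambda$ if for every finite-dimensional subspace $E\subset A$ there are a finite-dimensional $C^*$-algebra $B$ and a subspace $F$ with $E\subset F\subset A$ and $d_{cb}(F,B)\le\lambda$. Put $\mathcal{OL}_\infty(A)=\inf\{\lambda:\mathcal{OL}_\infty(A)\le\lambda\}$. So $\mathcal{OL}_\infty(A)=1$ means that the condition holds for every $\lambda>1$.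

**Definition (rigid).** $A$ is a rigid $\mathcal{OL}_\infty$ space if for every $\epsilon>0$ and $x_1,\dots,x_n\in A$ there are a finite-dimensional $C^*$-algebra $B$ and a complete isometry $\varphi:B\to A$ with $\operatorname{dist}(x_i,\varphi(B))<\epsilon$ for all $i$.

A tiny example: let $F=\operatorname{span}\{1,t\}\subset C[0,1]$. The map $\ell_\infty^2\to F$, $(a,b)\mapsto a(1-t)+bt$, is positive and unital, and its inverse $f\mapsto(f(0),f(1))$ is the restriction of a $*$-homomorphism. Positive maps between commutative algebras are completely positive, so both maps are completely contractive and $d_{cb}(F,\ell^2_\infty)=1$. But $F$ is not a subalgebra. The copies of $B$ in these definitions are copies of its matrix norms, not of its product.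

Now some tests of the guess.

*$A$ finite-dimensional.* Take $F=B=A$. Both properties hold.

*$A=K(\ell^2)$.* Let $q_n$ be the projection onto the span of the first $n$ basis vectors. The inclusions of $q_nKq_n\cong M_n$ are complete isometries and $q_nxq_n\to x$ for $x\in K$. So $K$ is rigid. (That rigidity implies $\mathcal{OL}_\infty(A)=1$ is an easy perturbation, Section 5.)

*$A=C[0,1]$.* Let $t_j=j/n$, let $\theta_0,\dots,\theta_n$ be the piecewise linear functions with $\theta_j(t_i)=\delta_{ij}$, and set
$$\varphi:\ell_\infty^{n+1}\to C[0,1],\quad\varphi(b)=\sum_jb_j\theta_j,\qquad\psi(f)=(f(t_0),\dots,f(t_n)).$$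
Since $\theta_j\ge0$ and $\sum\theta_j=1$, both maps are unital and completely positive, and $\psi\varphi=\mathrm{id}$. So $\varphi$ is a complete isometry, and $\varphi\psi(f)\to f$ uniformly as $n\to\infty$. Again the algebra is rigid, although $C[0,1]$ contains no finite-dimensional subalgebra except $0$ and $\mathbb C1$.

In each test the complete isometry came with a completely positive left inverse $\psi$ defined on all of $A$: the identity, the corner map $x\mapsto q_nxq_n$, point evaluations. We shall see that this is always so, and that $\psi$ can always be taken to be a corner of a sum of irreducible representations.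

Below, "cpc" means completely positive contractive, "ucp" means unital completely positive, and $A\neq0$ throughout.

## 2. Why rescaling fails: an exact left inverse is multiplicative on a subalgebra

Let $\mathcal{OL}_\infty(A)=1$ and let $\alpha:F\to B$ satisfy $\|\alpha\|_{cb}=1$, $\|\alpha^{-1}\|_{cb}<1+\delta$. A finite-dimensional $C^*$-algebra is injective, so $\alpha$ extends to a complete contraction $\bar\alpha:A\to B$, and $\bar\alpha\alpha^{-1}=\mathrm{id}_B$ exactly. The only defect is the norm $1+\delta$ of $\alpha^{-1}$. Rescaling $\alpha^{-1}$ to a contraction turns the identity into $\bar\alpha\cdot(1+\delta)^{-1}\alpha^{-1}=(1+\delta)^{-1}\mathrm{id}_B$. The defect moves but does not disappear. To see what removing it requires, we use a basic estimate, which will carry most of the proof.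

**Lemma 1 (Schwarz defect).** If $\psi$ is a cpc map between $C^*$-algebras, then for all $x,y$
$$\|\psi(xy)-\psi(x)\psi(y)\|\le\|\psi(xx^*)-\psi(x)\psi(x)^*\|^{1/2}\|y\|,\qquad\|\psi(yx)-\psi(y)\psi(x)\|\le\|\psi(x^*x)-\psi(x)^*\psi(x)\|^{1/2}\|y\|.\tag{1}$$

*Proof.* By Stinespring, $\psi=V^*\pi(\cdot)V$ with $\|V\|\le1$. Then $\psi(xy)-\psi(x)\psi(y)=V^*\pi(x)(1-VV^*)\pi(y)V$, whose norm is at most $\|V^*\pi(x)(1-VV^*)^{1/2}\|\,\|y\|$. The square of the first factor is $\|V^*\pi(x)(1-VV^*)\pi(x)^*V\|=\|\psi(xx^*)-\psi(x)\psi(x)^*\|$. The second inequality follows by taking adjoints. $\square$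

The strength of (1) is that it is uniform in $y$: near-multiplicativity at one element $x$ is near-multiplicativity of $x$ against the whole unit ball.

*What exactness forces.* Suppose $\varphi:B\to A$ and $\psi:A\to B$ are cpc with $\psi\varphi=\mathrm{id}_B$. For a unitary $u\in B$ and $x=\varphi(u)$ we have $1=\psi(x)\psi(x)^*\le\psi(xx^*)\le1$, and likewise for $x^*x$. By (1), $\psi(xy)=\psi(x)\psi(y)$ and $\psi(yx)=\psi(y)\psi(x)$ for all $y\in A$. The unitaries span $B$, so this holds for every $x\in\varphi(B)$, and then $\psi$ is an exact $*$-homomorphism from the $C^*$-algebra generated by $\varphi(B)$ onto $B$. So $A$ must contain a subalgebra $N$ with an exact quotient $N/N_0\cong B$. The hypothesis $\mathcal{OL}_\infty(A)=1$ will give the same relations only approximately, with errors that depend on $\delta$, while $\dim B$ is not controlled by $\delta$.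

*Nor can one keep the approximate $\psi$.* Take $A=C[0,1]$, $0<\varepsilon<1$,
$$\psi_\varepsilon(f)=\big((1-\varepsilon)f(0)+\varepsilon f(1),\,f(1)\big)\in\ell_\infty^2,\qquad\phi(a,b)=a(1-t)+bt.$$
Here $\psi_\varepsilon$ is ucp and $\phi$ is ucp. We have $\|\psi_\varepsilon\phi-\mathrm{id}\|\le2\varepsilon$, since the difference is $(a,b)\mapsto(\varepsilon(b-a),0)$. Also $\psi_\varepsilon(fg)-\psi_\varepsilon(f)\psi_\varepsilon(g)=\big(\varepsilon(1-\varepsilon)(f(0)-f(1))(g(0)-g(1)),0\big)$, of norm at most $4\varepsilon\|f\|\|g\|$. Yet no contraction $\phi'$ satisfies $\psi_\varepsilon\phi'=\mathrm{id}$: if $|f|\le1$ and $\psi_\varepsilon(f)=(1,-1)$, then $f(1)=-1$ and $(1-\varepsilon)f(0)=1+\varepsilon$, so $f(0)>1$. The cure here is plain: $\psi_\varepsilon$ mixes two points, and must be replaced by the evaluations at $0$ and $1$, which are irreducible representations. The plan for general $A$ is the same. Use the approximate maps only to gain information about the irreducible representations of $A$, discard the maps,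 and build exact ones from the representations.

## 3. Corners of irreducible representations: the condition (QD) and the theorem

**Definition (QD).** An irreducible representation $\pi:A\to B(H)$ is (QD) if for all finite $S\subset A$ and $\varepsilon>0$ there is a finite-rank projection $q\in B(H)$ with $\|[q,\pi(x)]\|<\varepsilon$ and $\|q\pi(x)q\|>\|\pi(x)\|-\varepsilon$ for $x\in S$.

Finite-dimensional irreducible representations are (QD), with $q=1$. The identity representation of $K(\ell^2)$ is (QD), with $q=q_n$ for large $n$, since $q_nx\to x$ and $xq_n\to x$.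

A representation that is not (QD): let $\mathcal T=C^*(S)\subset B(\ell^2)$ be generated by the unilateral shift. It contains $K$, so its identity representation is irreducible. Suppose $q$ has finite rank and $\|[q,S]\|<\varepsilon=\frac12$. Let $X=qSq$ on $qH$. Then $q-X^*X=qS^*(1-q)Sq\le\varepsilon^2q$. Since $\dim qH<\infty$, $XX^*$ is unitarily equivalent to $X^*X$, so also $XX^*\ge(1-\varepsilon^2)q$. Hence $0\le q(1-SS^*)q\le q-qSqS^*q=q-XX^*\le\varepsilon^2q$. So $\|q(1-SS^*)q\|\le\frac14<1-\varepsilon$, although $\|1-SS^*\|=1$.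

**Theorem.** (I) For every $C^*$-algebra $A$ the following are equivalent:

* (a) $\mathcal{OL}_\infty(A)=1$;
* (b) $A$ is a rigid $\mathcal{OL}_\infty$ space;
* (c) for all finite $S\subset A$, $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $B$ and cpc maps $\varphi:B\to A$, $\psi:A\to B$ with $\psi\varphi=\mathrm{id}_B$ (so $\varphi$ is a complete isometry) and $\operatorname{dist}(x,\varphi(B))<\varepsilon$ for $x\in S$.

(II) If $A$ is separable, these are also equivalent to each of:

* (d) $A$ is nuclear and its irreducible (QD) representations separate points;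
* (e) $A$ is nuclear, and for all finite $S\subset A$, $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $B$, a cpc map $\psi:A\to B$ and a linear contraction $\phi:B\to A$ with $\|\psi\phi-\mathrm{id}_B\|\le\varepsilon$, $\|\psi(ab)-\psi(a)\psi(b)\|\le\varepsilon$ and $\|\psi(a)\|\ge\|a\|-\varepsilon$ for $a,b\in S$.

In particular every $C^*$-algebra, separable or not, with $\mathcal{OL}_\infty(A)=1$ is a rigid $\mathcal{OL}_\infty$ space; conversely rigid spaces have $\mathcal{OL}_\infty(A)=1$, and the complete isometries can be taken completely positive.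

The Toeplitz algebra is a negative test. An irreducible representation of $\mathcal T$ either is nonzero on $K$, and then is equivalent to the identity representation, or factors through the commutative algebra $\mathcal T/K$ and is a character. The first is not (QD), and the characters all kill $K$. So (d) fails, and with it (a) and (b): the two properties fail together, as the guess predicts.

For separable $A$ we prove (a)⇒(e)⇒(d)⇒(c)⇒(b)⇒(a). For general $A$, (a)⇒(c) reduces to the separable case.

## 4. Textbook facts and two small lemmas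

We write $\operatorname{Prim}A$ for the space of primitive ideals (kernels of irreducible representations) with the hull-kernel topology. For $J\in\operatorname{Prim}A$ let $\pi_J$ be an irreducible representation with kernel $J$; then $\|a+J\|=\|\pi_J(a)\|$. For open $U\subset\operatorname{Prim}A$ put $I_U=\bigcap_{J'\notin U}J'$; then $J\in U\iff I_U\not\subset J$. $K=K(H)$ is the algebra of compact operators. $A$ is nuclear if $\mathrm{id}_A$ is a point-norm limit of cpc maps $A\to M_N\to A$. $A^1$ denotes $A$ if $A$ is unital and the unitization otherwise; $A^1$ is nuclear if $A$ is. The following are quoted.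

* The Arveson–Wittstock extension theorems: completely bounded maps into a finite-dimensional $C^*$-algebra $B$ extend with the same cb-norm, and ucp maps from operator systems into $B$ extend to ucp maps. Paulsen's off-diagonal lemma: if $\bar\alpha:A\to B$ is a complete contraction, the map $\begin{pmatrix}\lambda&a\\b^*&\mu\end{pmatrix}\mapsto\begin{pmatrix}\lambda&\bar\alpha(a)\\\bar\alpha(b)^*&\mu\end{pmatrix}$ ($\lambda,\mu\in\mathbb C$, $a,b\in A$) is ucp. The representation $\theta=V^*\pi(\cdot)W$, $\|V\|\|W\|=\|\theta\|_{cb}$, of completely bounded maps; Stinespring's theorem. All of these are in Paulsen, *Completely bounded maps and operator algebras*.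
* R. R. Smith (J. Funct. Anal. 64, 1985): $A$ is nuclear if $\mathrm{id}_A$ is a point-norm limit of maps $A\to M_N\to A$ with both factors completely contractive. Smith's lemma: $\|\theta\|_{cb}=\|\theta_N\|$ for linear maps $\theta$ from an operator space into $M_N$.
* Choi–Effros: quotients of nuclear algebras are nuclear; cpc (ucp) maps from separable nuclear (unital) $C^*$-algebras into quotients lift to cpc (ucp) maps; the identity of a unital nuclear algebra is a point-norm limit of ucp factorizations through matrix algebras.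
* Voiculescu: let $\hat D\subset B(H)$ be a separable unital $C^*$-algebra, $H$ separable infinite-dimensional, and $\rho$ a unital representation of $\hat D$ on a separable space $H_\rho$ with $\rho(\hat D\cap K)=0$. For each finite $S\subset\hat D$ and $\eta>0$ there is a unitary $W:H\to H\oplus H_\rho$ with $\|WxW^*-(x\oplus\rho(x))\|<\eta$ for $x\in S$.
* Arveson: every closed ideal has an approximate unit that is quasicentral in the algebra, in the convex hull of a given increasing approximate unit; for the ideal $K$ it can consist of finite-rank operators.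
* Kaplansky density. Every $*$-homomorphism $M_N\to\prod_kM_{n_k}/\bigoplus_kM_{n_k}$ lifts to a sequence which, for large $k$, consists of $*$-homomorphisms $M_N\to M_{n_k}$.
* Dixmier: $\operatorname{Prim}A$ is a Baire space, and $\{J:\|a+J\|>r\}$ is open.

We use quasicentral approximate units $(u)$ of an ideal $I$ of $N$, $0\le u\le1$, in this form: for continuous $f$ on $[0,1]$, $x\in N$ and $c\in I$,
$$\|[f(u),x]\|\to0,\qquad\|(1-u)^{1/2}c(1-u)^{1/2}\|\to0.\tag{2}$$
The first holds for $f(s)=s^n$ since $\|[u^n,x]\|\le n\|[u,x]\|$, hence for all $f$ by uniform approximation by polynomials. The second holds since $\|(1-u)^{1/2}c\|^2=\|c^*(1-u)c\|\le\|c\|\|(1-u)c\|\to0$.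

Maps $\psi_k:A\to M_{n_k}$ are asymptotically multiplicative if $\|\psi_k(ab)-\psi_k(a)\psi_k(b)\|\to0$ for all $a,b\in A$. If they are cpc, $a\mapsto[(\psi_k(a))_k]$ is then a $*$-homomorphism into $\prod M_{n_k}/\bigoplus M_{n_k}$, where $\|[(b_k)]\|=\limsup\|b_k\|$.

**Lemma 2.** Every contraction $b$ in a finite-dimensional $C^*$-algebra is the mean of two unitaries.

*Proof.* Write $b=v|b|$ with $v$ unitary, which is possible in finite dimension. Then $b$ is the mean of the two unitaries $v(|b|\pm i\sqrt{1-|b|^2})$. $\square$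

**Lemma 3 (perturbation).** Let $x_1,\dots,x_n\in A$ be linearly independent and $0<t<1$. There is $\eta>0$ such that if $\|y_i-x_i\|<\eta$ and $F\subset A$ is a finite-dimensional subspace containing all $y_i$, there is a linear $T:F\to A$ with $Ty_i=x_i$, $TF\subset F+\operatorname{span}\{x_i,y_i\}$ and
$$d_{cb}(TF,F)\le\frac{1+t}{1-t}.\tag{3}$$

*Proof.* Choose $g_j\in A^*$ with $g_j(x_i)=\delta_{ij}$. For small $\eta$ the matrix $G=(g_j(y_i))_{ij}$ is close to the identity, so $G^{-1}=(c_{kj})$ exists with $|c_{kj}|\le2$. Then $f_j=\sum_kc_{kj}g_k$ satisfies $f_j(y_i)=(GG^{-1})_{ij}=\delta_{ij}$ and $\|f_j\|\le C:=2n\max\|g_k\|$. Put $T=\mathrm{id}+\sum_jf_j(\cdot)(x_j-y_j)$. Then $Ty_i=x_i$. A rank-one map $f(\cdot)z$ has cb-norm $\|f\|\|z\|$, so $\|T-\mathrm{id}\|_{cb}\le nC\eta\le t$ for small $\eta$. Thus $(1-t)\|y\|\le\|T_Ny\|\le(1+t)\|y\|$ for $y\in M_N(F)$ and all $N$, which gives (3). $\square$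

## 5. The implications (c)⇒(b)⇒(a) and the reduction of (a)⇒(c) to separable algebras

**(c)⇒(b).** Both maps are completely contractive, so $\|y\|=\|\psi_N\varphi_N(y)\|\le\|\varphi_N(y)\|\le\|y\|$ for $y\in M_N(B)$: $\varphi$ is a complete isometry.

**(b)⇒(a).** Let $E=\operatorname{span}\{x_i\}$ with $x_i$ independent, and $0<t<1$. Choose a complete isometry $\varphi:B\to A$ and $y_i\in\varphi(B)$ as close to $x_i$ as Lemma 3 asks. Then $T\varphi(B)\supset E$ and $d_{cb}(T\varphi(B),B)\le\frac{1+t}{1-t}$, with $t$ arbitrarily small. (For $E=0$, enlarge $E$.)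

**Reduction, first step: a separable subalgebra that inherits (a).** Let $\mathcal{OL}_\infty(A)=1$ and let $G\subset A$ be finite, $G\not\subset\{0\}$. Put $A_0=C^*(G)$. Given a separable $A_m$ with a countable dense set $\Delta_m$ (chosen increasing in $m$), pick, for every finite independent tuple in $\Delta_m$ and every $j\in\mathbb N$, a finite-dimensional $F\subset A$ containing the tuple with $d_{cb}(F,B)\le1+\frac1j$ for some finite-dimensional $C^*$-algebra $B$. Let $A_{m+1}$ be generated by $A_m$ and these countably many $F$. Then $A_\infty=\overline{\bigcup A_m}\supset G$ is separable. Given a basis $(x_i)$ of a finite-dimensional subspace of $A_\infty$ and $t\in(0,1)$, choose close $y_i$ in one $\Delta_m$ (close enough $y_i$ are independent, as $G$ in the proof of Lemma 3 is invertible) and an $F\ni y_i$ as above. By Lemma 3, $TF\subset A_\infty$ contains all $x_i$ and $d_{cb}(TF,B)\le(1+\frac1j)\frac{1+t}{1-t}$. Hence $\mathcal{OL}_\infty(A_\infty)=1$.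

**Reduction, second step: carrying (c) back to $A$.** If (c) holds for $A_\infty$, take $\varphi:B\to A_\infty\subset A$ and $\psi:A_\infty\to B$ for the finite set $G$. Adjoin a new unit to both $A_\infty$ and $A$. The cpc map $\psi$ extends to a ucp map on the enlarged $A_\infty$, then by Arveson to a ucp map on the enlarged $A$; restrict it to $A$. The restriction still satisfies $\psi\varphi=\mathrm{id}_B$, so (c) holds for $G$ in $A$. If $G\subset\{0\}$, replace it by a larger set.

**From now on $A$ is separable.**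

## 6. From small cb-distance to almost multiplicative maps: (a)⇒(e)

Let $\mathcal{OL}_\infty(A)=1$. If $E\subset F$ and $d_{cb}(F,B)<1+\delta$, we scale an isomorphism $\alpha:F\to B$ so that $\|\alpha\|_{cb}=1$, $\|\alpha^{-1}\|_{cb}<1+\delta$, and extend it to a complete contraction $\bar\alpha:A\to B$.

**Step 1: nuclearity.** Embed $B$ block-diagonally in some $M_N$ and let $\mathcal E:M_N\to B$ be the conditional expectation. The maps $\bar\alpha:A\to B\subset M_N$ and $(1+\delta)^{-1}\alpha^{-1}\mathcal E:M_N\to A$ are complete contractions, and their composition is $(1+\delta)^{-1}\mathrm{id}$ on $E$. Letting $E$ grow and $\delta\to0$, Smith's theorem shows that $A$ is nuclear.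

**Step 2: a completely positive map that carries $\bar\alpha$ in its corner.** The map $\bar\alpha$ need not be positive. Paulsen's lemma makes it the off-diagonal entry of a ucp map, to which Lemma 1 applies. Let $S\subset A$ be finite; after scaling, $S$ lies in the unit ball. Let $\delta\in(0,1)$, and choose $e\in A_+$, $\|e\|\le1$, with $\|ae-a\|\le\delta$ for $a\in S$. Choose $F\supset S\cup\{e\}$ and $\alpha,\bar\alpha$ as above. By Paulsen's lemma and Arveson's theorem there is a ucp map $\Phi:M_2(A^1)\to M_2(B)$ with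
$$\Phi\begin{pmatrix}\lambda&a\\b^*&\mu\end{pmatrix}=\begin{pmatrix}\lambda&\bar\alpha(a)\\\bar\alpha(b)^*&\mu\end{pmatrix},\qquad a,b\in A,\ \lambda,\mu\in\mathbb C.$$
It sends the diagonal matrix units to themselves. By (1) with $x=E_{ii}$ these lie in the multiplicative domain, so $\Phi(E_{ii}ZE_{jj})=E_{ii}\Phi(Z)E_{jj}$: the map acts entrywise. Let $\psi_1:A^1\to B$ be its $(1,1)$ entry, a ucp map, and $\psi=\psi_1|_A$.

**Step 3: near-multiplicativity against everything.** For $x\in A$ put $X_x=\begin{pmatrix}0&x\\0&0\end{pmatrix}$. Let $u\in B$ be unitary and $x=\alpha^{-1}(u)$, so $\|x\|\le1+\delta$. The positive element $\Phi(X_xX_x^*)-\Phi(X_x)\Phi(X_x)^*$ has the single nonzero entry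
$$\psi_1(xx^*)-uu^*\le(1+\delta)^2-1\le3\delta,$$
in the $(1,1)$ corner. Similarly $\Phi(X_x^*X_x)-\Phi(X_x)^*\Phi(X_x)$ lives in the $(2,2)$ corner and is at most $3\delta$. With $\kappa=\sqrt{3\delta}$, Lemma 1 and then Lemma 2 give, for all $x\in F$ with $\|\alpha(x)\|\le1$ and all $Z$,
$$\|\Phi(X_xZ)-\Phi(X_x)\Phi(Z)\|\le\kappa\|Z\|,\qquad\|\Phi(ZX_x)-\Phi(Z)\Phi(X_x)\|\le\kappa\|Z\|,\tag{4}$$
and the same for $X_x^*$ in place of $X_x$, by adjoints. This holds for all $x$ in the $\alpha$-unit ball at once, with no dependence on $\dim B$.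

**Step 4: the map $\phi$.** Let $f=\alpha^{-1}(1_B)$ and $\phi(b)=(1+\delta)^{-2}\alpha^{-1}(b)f^*\in A$, a linear contraction. For $\|b\|\le1$ apply (4) to $X_{\alpha^{-1}(b)}X_f^*$, where $\|X_f^*\|\le1+\delta\le2$, and read the $(1,1)$ entry: $\|\psi(\alpha^{-1}(b)f^*)-b\|\le2\kappa$. As $1-(1+\delta)^{-2}\le2\delta$, we get $\|\psi\phi-\mathrm{id}_B\|\le2\kappa+2\delta$.

**Step 5: $\psi$ is almost multiplicative and almost isometric on $S$.** The element $e$ serves to move from the corner map $\alpha$ to the diagonal map $\psi$. Let $a\in S$; then $\|\alpha(a)\|\le1$ and $\|\alpha(e)\|\le1$. From (4) for $X_aX_a^*$ and for $X_aX_e^*$ (whose $(1,1)$ entry is $ae$),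
$$\|\psi(aa^*)-\alpha(a)\alpha(a)^*\|\le\kappa,\qquad\|\psi(a)-\alpha(a)\alpha(e)^*\|\le\|\psi(a)-\psi(ae)\|+\kappa\le\kappa+\delta.$$
From $X_aX_e^*X_e=X_{ae^2}$ and two uses of (4), $\|\bar\alpha(ae^2)-\alpha(a)\alpha(e)^*\alpha(e)\|\le2\kappa$. Since $\|ae^2-a\|\le\|(ae-a)e\|+\|ae-a\|\le2\delta$,
$$\|\alpha(a)\alpha(e)^*\alpha(e)-\alpha(a)\|\le2\kappa+2\delta.$$
Now $\psi(a)\psi(a)^*$ is within $2(\kappa+\delta)$ of $\alpha(a)\alpha(e)^*\alpha(e)\alpha(a)^*$, which is within $2\kappa+2\delta$ of $\alpha(a)\alpha(a)^*$. Hence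
$$\|\psi(a)\psi(a)^*-\alpha(a)\alpha(a)^*\|\le4\kappa+4\delta,\qquad\|\psi(aa^*)-\psi(a)\psi(a)^*\|\le5\kappa+4\delta.$$
By Lemma 1, $\|\psi(ab)-\psi(a)\psi(b)\|\le(5\kappa+4\delta)^{1/2}$ for $a,b\in S$. Moreover $\|\psi(a)\|^2\ge\|\alpha(a)\|^2-4\kappa-4\delta\ge(1+\delta)^{-2}\|a\|^2-4\kappa-4\delta$. Letting $\delta\to0$ gives (e). $\square$

## 7. Localization of the maps $\psi$ at generic primitive ideals

We start on (e)⇒(d). The natural attempt is to forget $\phi$: the maps $\psi_k$ from (e) give an isometric $*$-homomorphism of $A$ into a quotient $\prod B_k/\bigoplus B_k$, and one hopes to push this down to irreducible representations. Without $\phi$ this is hopeless.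

*Example.* On $\ell^2(\mathbb Z)$ with basis $(e_j)$ let $Ue_j=e_{j+1}$, and let $Te_j=e_{j+1}$ for $j\ne-1$, $Te_{-1}=0$. The subspaces spanned by $\{e_j:j\ge0\}$ and $\{e_j:j<0\}$ reduce $T$, and $T\cong S\oplus S^*$ with $S$ the unilateral shift. Let $A=C^*(T)$. We claim that $A$ is nuclear, that it has almost multiplicative, almost isometric cpc maps into matrix algebras, and that (d) fails for it.

For $n\ge1$ put $\theta_j=\frac{\pi(j-n)}{2n}$ and
$$f_j=e_j\ (-n\le j\le n),\qquad f_j=\cos\theta_j\,e_j+\sin\theta_j\,e_{j-3n}\ (n\le j\le2n),$$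
so that the two formulas agree at $j=n$, and $f_{2n}=e_{-n}=f_{-n}$. The $f_j$ with $-n\le j<2n$ are orthonormal. Let $q_n$ project onto their span and let $C$ be the cyclic shift $f_j\mapsto f_{j+1}$, unitary on $q_nH$. For $-n\le j<n$, $Uf_j=f_{j+1}$. For $n\le j<2n$, $Uf_j-f_{j+1}$ lies in $\operatorname{span}\{e_{j+1},e_{j+1-3n}\}$ and has norm at most $\theta_{j+1}-\theta_j=\frac\pi{2n}$. These vectors are orthogonal for different $j$, so $\|(U-C)q_n\|\le\frac\pi{2n}$. Also $U^*f_{j+1}-f_j=U^*(f_{j+1}-Uf_j)$, so $\|(U^*-C^*)q_n\|\le\frac\pi{2n}$. Hence $\|(1-q_n)Uq_n\|$ and $\|(1-q_n)U^*q_n\|$ are at most $\frac\pi{2n}$, and $\|[q_n,U]\|\le\frac\pi{2n}$. Since $e_{-1},e_0\in q_nH$, $q_n$ commutes with $U-T=\langle\cdot,e_{-1}\rangle e_0$. So $\|[q_n,T]\|\to0$, and the cpc maps $a\mapsto q_naq_n$ are asymptotically multiplicative on $A$; their norms tend to $\|a\|$ because $q_n\to1$ strongly.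

On the other hand, $1-TT^*=(1-SS^*)\oplus0$ and $1-T^*T=0\oplus(1-SS^*)$. Multiplying by powers of $T$ and $T^*$ shows $K\oplus K\subset A$, and $A/(K\oplus K)$ is commutative, being generated by a unitary; so $A$ is nuclear, as an extension of nuclear algebras. An irreducible representation of $A$ is the compression to one of the two summands, with image $\mathcal T$, or a character that kills $K\oplus K$. The first two are not (QD) by Section 3. So (d) fails.

So $\phi$ must be used. It enters through this observation: in a full matrix algebra, $\sup_{\|x\|\le1}\|bxc\|=\|b\|\|c\|$, so $zAg=0$ should force $\psi(z)$ or $\psi(g)$ to be small, provided that $\psi$ reaches every $x\in M_n$. That is what $\psi\phi\approx\mathrm{id}$ says.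

*Which primitive ideals.* We need the norm $J'\mapsto\|a+J'\|$ to be upper semicontinuous at $J$, and this can fail. Let $A=\{f\in C([0,1],M_2):f(0)\text{ diagonal}\}$, let $J$ be the kernel of the character $\chi(f)=f(0)_{11}$, and let $a$ be the constant $\operatorname{diag}(0,1)$. A function that vanishes at points $t_m\to0$ satisfies $f(0)=0$, so every neighborhood of $J$ contains kernels $J_t$ of evaluations at small $t>0$; and $\|a+J_t\|=1$ while $\|a+J\|=0$. We therefore restrict to generic $J$.

Assume (e). Let $\{e_i\}$ be a countable dense subset of $A_+$, $g_i=(e_i-\frac14)_+$, and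
$$F_i=\{J'\in\operatorname{Prim}A:[g_iag_i,g_ibg_i]\in J'\ \ \forall a,b\in A\},$$
a closed set (used in Section 8). Let $R$ be the complement in $\operatorname{Prim}A$ of all boundaries $\partial F_i$ and $\partial\{J':\|a+J'\|\le r\}$, with $a$ in a countable dense subset of $A$ and $r\in\mathbb Q_+$. The boundary of a closed set is closed and nowhere dense, so $R$ is residual, hence dense by the Baire property.

For $J\in R$ and $a\in A$, the function $J'\mapsto\|a+J'\|$ is upper semicontinuous at $J$. For $a$ in the dense set and rational $r>\|a+J\|$, $J$ lies in $\{J':\|a+J'\|\le r\}$ but not in its boundary, hence in its interior. The general case follows from $|\|a+J'\|-\|b+J'\||\le\|a-b\|$.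

**Lemma 4 (localization).** Let $J\in R$, $\pi=\pi_J$. There are $n_k$, cpc maps $\psi_k:A\to M_{n_k}$ and linear contractions $\phi_k:M_{n_k}\to A$ with $\|\psi_k\phi_k-\mathrm{id}\|\to0$, $\|\psi_k(ab)-\psi_k(a)\psi_k(b)\|\to0$ and $\|\psi_k(a)\|\to\|\pi(a)\|$ for all $a,b\in A$.

*Proof.* Put $r_a=\|\pi(a)\|$.

**Step 1: reduction to finitely many norms.** It suffices, given finite $T\subset A$ and $\varepsilon>0$, to find a sequence with the first two properties and $\big|\|\psi_k(a)\|-r_a\big|\le\varepsilon$ for $a\in T$ and large $k$. Indeed, let $T_m$ be increasing finite sets with dense union. From the sequence for $(T_m,\frac1m)$ pick one term with $\|\psi\phi-\mathrm{id}\|\le\frac1m$, $\|\psi(ab)-\psi(a)\psi(b)\|\le\frac1m$ and $|\|\psi(a)\|-r_a|\le\frac1m$ for $a,b\in T_m$. Since all $\psi$ are contractive, the two convergences pass from $\bigcup T_m$ to $A$.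

**Step 2: one element that remembers all requirements.** The maps of (e) go into direct sums of matrix algebras, and different elements may attain their norms in different summands. We pack the requirements into one product $z$. By upper semicontinuity choose an open $U\ni J$ with $\|a+J'\|\le r_a+\varepsilon/4$ for $J'\in U$, $a\in T$. Since $J\in U$, $\pi(I_U)\ne0$; truncating a suitable positive element of $I_U$ by functional calculus we get $w\in(I_U)_+$ with $\|w\|=\|\pi(w)\|=1$. Let $a_1,\dots,a_m$ be the $a\in T$ with $r_a>\varepsilon/2$. For these put $g_a=h_a(a^*a)$, with $h_a$ continuous, $0\le h_a\le1$, $h_a=0$ on $[0,(r_a-\varepsilon/2)^2]$, $h_a=1$ on $[r_a^2,\infty)$. Then $g_a\in A$ since $h_a(0)=0$, and $\|\pi(g_a)\|=1$ since $r_a^2$ is in the spectrum of $\pi(a^*a)$.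

For $X,Y\in B(H)$ we have
$$\sup_{c\in A,\|c\|\le1}\|X\pi(c)Y\|=\|X\|\|Y\|.$$
Indeed, choose unit vectors $\xi,\zeta$ with $\|Y\xi\|,\|X\zeta\|$ close to $\|Y\|,\|X\|$ (both nonzero, without loss). The rank-one contraction that sends $Y\xi/\|Y\xi\|$ to $\zeta$ is a strong limit of contractions in $\pi(A)$, by irreducibility and Kaplansky, and elements of norm less than $1$ in $\pi(A)$ lift to contractions. So $\|X\pi(c)Y\xi\|$ comes arbitrarily close to $\|X\zeta\|\|Y\xi\|$. Applying this $m$ times we find contractions $c_i\in A$ with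
$$z=w\,c_1g_{a_1}c_2g_{a_2}\cdots c_mg_{a_m}\in I_U,\qquad\|z\|\le1,\quad\|\pi(z)\|\ge\tfrac12.$$

**Step 3: choice of the matrix summand.** Let $S_k\ni z$ be increasing finite sets with dense union. Apply (e) with $S_k$, $1/k$ to get $(\psi_k',\phi_k',B_k)$. Let $M_{n_k}$ be a summand of $B_k$ in which $\psi_k'(z)$ attains its norm, $\psi_k$ the corresponding component of $\psi_k'$, and $\phi_k=\phi_k'|_{M_{n_k}}$. Then $\|\psi_k\phi_k-\mathrm{id}\|\le\frac1k$, the $\psi_k$ are asymptotically multiplicative on $A$, and $\|\psi_k(z)\|\ge\frac12-\frac1k\ge\frac13$ for large $k$. Along any subsequence let $\Psi=[(\psi_k)]:A\to\prod M_{n_k}/\bigoplus M_{n_k}$, a $*$-homomorphism.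

**Step 4: lower bound.** We show $\|\psi_k(a)\|>r_a-\varepsilon$ for large $k$, $a\in T$. If $r_a\le\varepsilon/2$ there is nothing to prove. Suppose $r_a>\varepsilon/2$ and $\|\psi_k(a)\|\le r_a-\varepsilon$ along a subsequence. Along it $\Psi(g_a)=h_a(\Psi(a)^*\Psi(a))=0$. As $g_a$ is a factor of $z$, $\Psi(z)=0$, contradicting $\|\psi_k(z)\|\ge\frac13$.

**Step 5: upper bound.** We show $\|\psi_k(a)\|<r_a+\varepsilon/2$ for large $k$. Suppose $a\in T$ and $\|\psi_k(a)\|\ge r_a+\varepsilon/2$ along a subsequence. Let $g=h(a^*a)$, $h$ continuous, $0\le h\le1$, $h=0$ on $[0,(r_a+\varepsilon/4)^2]$, $h=1$ on $[(r_a+\varepsilon/2)^2,\infty)$. Then $\|\Psi(g)\|=1$, so $\|\psi_k(g)\|\to1$ along a further subsequence. If $J'\in U$ then $\|a+J'\|\le r_a+\varepsilon/4$, so $g\in J'$; if $J'\notin U$ then $z\in I_U\subset J'$. Hence $zcg\in\bigcap J'=0$ for all $c\in A$. By Lemma 1 with the fixed elements $z$ and $g$, uniformly over contractions $x\in M_{n_k}$,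
$$0=\psi_k(z\phi_k(x)g)=\psi_k(z)\,\psi_k(\phi_k(x))\,\psi_k(g)+o(1)=\psi_k(z)\,x\,\psi_k(g)+o(1).$$
But $\sup_{\|x\|\le1}\|\psi_k(z)x\psi_k(g)\|=\|\psi_k(z)\|\|\psi_k(g)\|\ge\frac13-o(1)$, a contradiction. $\square$

## 8. Rank-one projections stay rank one

If $\pi(A)$ contains the compact operators, the maps $\psi_k$ could represent $K$ in $M_{n_k}$ with high multiplicity. The next lemma excludes this, and here $\phi_k$ is used a second time.

**Lemma 5.** Let $J\in R$, let $\pi,\psi_k,\phi_k$ be as in Lemma 4, and suppose $\pi(A)\cap K\ne0$ (so $K\subset\pi(A)$). Then there are $e\in A_+$ with $\pi(e)=p$ a rank-one projection, and rank-one projections $p_k\in M_{n_k}$ (for large $k$), with $\|\psi_k(e)-p_k\|\to0$.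

*Proof.*

**Step 1: $J$ is in the interior of some $F_i$.** Choose $e'\in A_+$ with $\pi(e')$ a rank-one projection and $e_i$ with $s:=\|e_i-e'\|<\frac14$. On $\ker\pi(e')$ the quadratic form of $\pi(e_i)$ is at most $s<\frac14$, so the spectral subspace of $\pi(e_i)$ for $(\frac14,\infty)$ meets $\ker\pi(e')$ only in $0$; as $\ker\pi(e')$ has codimension one, this subspace has dimension at most $1$. Since $\|\pi(e_i)\|>\frac34$, $\pi(g_i)=(\pi(e_i)-\frac14)_+$ has rank one. Then all $\pi(g_iag_i)$ are multiples of $\pi(g_i)$, so $J\in F_i$. As $J\notin\partial F_i$, $J\in V:=\operatorname{int}F_i$. Put $g=g_i$.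

**Step 2: an $e$ for which $eAe$ is commutative.** Let $L=\overline{gI_Vg}$. From $gxg\cdot a\cdot gyg=g(xgagy)g$ we see that $L$ is a $C^*$-subalgebra with $LAL\subset L$. It is commutative: for $x,y\in I_V$, $[gxg,gyg]$ lies in every $J'\in V\subset F_i$ by the definition of $F_i$, and in every $J'\notin V$ because it lies in $I_V$; so it is $0$. Since $J\in V$, $\pi(I_V)$ is a nonzero ideal of the irreducible algebra $\pi(A)\supset K$. Its product with $K$ is a nonzero ideal of the simple algebra $K$, so $\pi(I_V)\supset K$. Thus $\pi(L)\supset\pi(g)K\pi(g)=\mathbb Cp$, with $p$ the rank-one range projection of $\pi(g)$. Applying $t\mapsto\min(\max(t,0),1)$ to a selfadjoint lift of $p$ in $L$ gives $e\in L_+$, $\|e\|\le1$, $\pi(e)=p$. Then $eAe\subset L$ is commutative.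

**Step 3: the projections $p_k$.** As $e^2-e\in J$, $\|\psi_k(e^2-e)\|\to0$, so $\|\psi_k(e)^2-\psi_k(e)\|\to0$; also $\|\psi_k(e)\|\to1$. Hence the spectral projections $p_k$ of $\psi_k(e)$ for $(\frac12,\infty)$ are nonzero for large $k$ and $\|\psi_k(e)-p_k\|\to0$.

**Step 4: $\psi_k$ is almost multiplicative on $\phi_k(M_{n_k})$.** For unitary $u\in M_{n_k}$ we have $\psi_k(\phi_k(u)\phi_k(u)^*)\le1$ and $\psi_k(\phi_k(u))\psi_k(\phi_k(u))^*\ge1-o(1)$, uniformly in $u$. By Lemmas 1 and 2,
$$\|\psi_k(\phi_k(x)y)-x\,\psi_k(y)\|\to0\quad\text{uniformly over contractions }x\in M_{n_k},\ y\in A.\tag{5}$$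

**Step 5: commutativity passes to $p_kM_{n_k}p_k$.** The elements $e\phi_k(x)e$ and $e\phi_k(x')e$ commute, so $e\phi_k(x)e^2\phi_k(x')e=e\phi_k(x')e^2\phi_k(x)e$. Apply $\psi_k$. By Lemma 1 for the fixed elements $e,e^2$ and by (5), uniformly over contractions,
$$\psi_k(e\phi_k(x)e^2\phi_k(x')e)=\psi_k(e)\,x\,\psi_k(e^2\phi_k(x')e)+o(1)=\psi_k(e)\,x\,\psi_k(e^2)\,x'\,\psi_k(e)+o(1),$$
and $\psi_k(e),\psi_k(e^2)$ may be replaced by $p_k$. Hence
$$\|p_kxp_kx'p_k-p_kx'p_kxp_k\|\to0\quad\text{uniformly over contractions }x,x'\in M_{n_k}.$$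
If $\operatorname{rank}p_k\ge2$, matrix units $x=E_{12}$, $x'=E_{21}$ under $p_k$ give $\|E_{11}-E_{22}\|=1$. So $\operatorname{rank}p_k=1$ for large $k$. $\square$

## 9. Generic irreducible representations are (QD)

**Proposition 6.** Assume (e). For every $J\in R$, $\pi=\pi_J$ is (QD).

The idea: $\chi_k:\pi(A)\to M_{n_k}$ almost multiplicative is, after a Stinespring dilation, almost the compression of some representation to an almost invariant finite-dimensional subspace. Voiculescu's theorem moves that subspace into $H$, provided that the dilating representation kills the compacts, or contains $H$ itself just once. Lemma 5 supplies the "just once".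

*Proof.* $H$ is separable. If $\dim H<\infty$ take $q=1$. Let $\dim H=\infty$, $D=\pi(A)$, $\hat D=D+\mathbb C1_H$. This algebra is separable and nuclear ($D$ is a quotient of $A$). If $\hat D\cap K\ne0$ then, by irreducibility, $\hat D\supset K$, and the nonzero ideal $D$ of $\hat D$ contains $K$. So either $\hat D\cap K=0$ or $K\subset D$.

**Step 1: ucp maps $\chi_k$ on $\hat D$.** By Lemma 4 the $\psi_k$ induce an isometric $*$-homomorphism $\Psi:D\to\prod M_{n_k}/\bigoplus M_{n_k}$, and likewise along every subsequence. We make it unital on $\hat D$.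

If $1_H\in D$, lift $\Psi(1)$ to projections $r_k$ (nonzero for large $k$) and replace $M_{n_k}$ by $r_kM_{n_k}r_k$, and $\mathbb C^{n_k}$ by $r_k\mathbb C^{n_k}$. If $1_H\notin D$, extend by $1\mapsto1$. This extension is injective along every subsequence: otherwise, $\Psi$ being injective on $D$, we would have $\Psi(d)=1$ for some $d\in D$; then $D\cong\Psi(D)$ would be unital, and by irreducibility its unit would be $1_H$.

If $K\subset D$, Lemma 5 represents $\Psi(p)$ by rank-one projections. Any projections representing $\Psi(p)$, also in the cut-down algebras, are eventually of rank one, since projections at distance less than $1$ have equal rank.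

By Choi–Effros, $\Psi$ lifts to ucp maps $\chi_k:\hat D\to M_{n_k}$. They are asymptotically multiplicative, and $\|\chi_k(x)\|\to\|x\|$ for $x\in\hat D$, since $\Psi$ is injective along every subsequence.

Let $S=S^*$ be a finite subset of the unit ball of $\hat D$ and $\eta\in(0,1)$. In Steps 2–5 we construct, for some large $k$, a separable unital representation $\rho$ of $\hat D$ with $\rho(\hat D\cap K)=0$ and an operator $T:\mathbb C^{n_k}\to H\oplus H_\rho$ such that, for $x\in S$,
$$\|T^*T-1\|\le\eta,\qquad\|T\chi_k(x)-(x\oplus\rho(x))T\|\le6\sqrt\eta,\qquad\|\chi_k(x)\|\ge\|x\|-\eta.\tag{6}$$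

*Case $\hat D\cap K=0$.* Take a Stinespring dilation $\chi_k=X^*\rho(\cdot)X$ on a separable space and $T=\begin{pmatrix}0\\X\end{pmatrix}$. Then $T^*T=\chi_k(1)=1$ and $\|X\chi_k(x)-\rho(x)X\|^2=\|\chi_k(x^*x)-\chi_k(x)^*\chi_k(x)\|\to0$, so (6) holds for large $k$. For the rest of Steps 2–5 let $K\subset D$.

**Step 2: splitting off the compact part.** Let $s:\hat D/K\to\hat D$ be a ucp lifting for the quotient map $y\mapsto\dot y$ (Choi–Effros). Since $s(\dot y)-y\in K$, (2) for a quasicentral approximate unit of finite-rank operators gives a finite-rank $h\ne0$, $0\le h\le1$, with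
$$\|[h,x]\|,\ \|[h^{1/2},x]\|,\ \|[(1-h)^{1/2},x]\|\le\eta\quad(x\in S),$$
$$\|(1-h)^{1/2}(s(\dot y)-y)(1-h)^{1/2}\|\le\eta\quad(y\in S\cup\{x^*x:x\in S\}).$$
Fix $h$ and let $P$ be its range projection. We treat the part under $h$ by hand, inside $H$, and dilate only the part under $1-h$, which can be made to factor through $\hat D/K$.

**Step 3: the part under $h$ sits in $\mathbb C^{n_k}$ once.** The matrix algebra $PB(H)P$ lies in $K\subset D$. Lift $\Psi|_{PB(H)P}$ to $*$-homomorphisms $\lambda_k:PB(H)P\to M_{n_k}$ for large $k$. Then $\|\lambda_k(y)-\chi_k(y)\|\to0$ for $y\in PB(H)P$, as both are lifts. For a minimal projection $e_{11}\in PB(H)P$ choose a partial isometry $v\in K$ with $v^*v=p$, $vv^*=e_{11}$. Lift $\Psi(v)$ to contractions $v_k$ and $\Psi(p)$ to rank-one projections $p_k$. The elements $y_k=\lambda_k(e_{11})v_kp_k$ represent $\Psi(e_{11}vp)=\Psi(v)$, so $y_ky_k^*-\lambda_k(e_{11})\to0$, and $y_k$ has rank at most $1$. If $\lambda_k(e_{11})$ had rank at least $2$, its range would contain a unit vector killed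 by $y_k^*$, and the distance would be at least $1$. So $\lambda_k(e_{11})$ has rank at most $1$ for large $k$, and it is nonzero since $\|\chi_k(e_{11})\|\to1$. Hence $\lambda_k$ has multiplicity one: there are isometries $R_k:PH\to\mathbb C^{n_k}$ with $\lambda_k(y)=R_kyR_k^*$.

**Step 4: the operator $T$.** Put
$$\omega_k(y)=\chi_k\big((1-h)^{1/2}s(\dot y)(1-h)^{1/2}\big),$$
a cpc map on $\hat D$ factoring through $\hat D/K$. Applying Stinespring on $\hat D/K$ we get $\omega_k(y)=X^*\rho(y)X$ with $\rho$ a unital representation of $\hat D$ on a separable space, $\rho(K)=0$, and $X^*X=\omega_k(1)=\chi_k(1-h)$. Let $Y=h^{1/2}R_k^*:\mathbb C^{n_k}\to H$ and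
$$T=\begin{pmatrix}Y\\X\end{pmatrix}:\mathbb C^{n_k}\to H\oplus H_\rho,\qquad T^*T=\lambda_k(h)+\chi_k(1-h)=1+o(1)\quad(k\to\infty).$$

**Step 5: $T$ almost intertwines.** We write $\chi=\chi_k$, $R=R_k$, and fix $x\in S$.

*The $X$-component.* Let $E=X\chi(x)-\rho(x)X$. Then
$$E^*E=\chi(x)^*\chi(1-h)\chi(x)-\chi(x)^*\omega_k(x)-\omega_k(x)^*\chi(x)+\omega_k(x^*x).$$
Now $(1-h)^{1/2}s(\dot x)(1-h)^{1/2}$ is within $\eta$ of $(1-h)^{1/2}x(1-h)^{1/2}$, which differs from $(1-h)x$ by $(1-h)^{1/2}[x,(1-h)^{1/2}]$. So $\|\omega_k(x)-\chi((1-h)x)\|\le2\eta$. In the same way $\|\omega_k(x^*x)-\chi((1-h)x^*x)\|\le3\eta$, since $\|[(1-h)^{1/2},x^*x]\|\le2\eta$ (here $x^*\in S$). By asymptotic multiplicativity the first term is $\chi(x^*(1-h)x)+o(1)$, and the second and third are $-\chi(x^*(1-h)x)$ up to $2\eta+o(1)$ each. So up to $7\eta+o(1)$, $E^*E$ equals $\chi\big((1-h)x^*x-x^*(1-h)x\big)=-\chi([h,x^*]x)$, of norm at most $\eta$. Thus $\|E\|^2\le8\eta+o(1)$.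

*The $Y$-component.* Since $(1-P)xh^{1/2}=(1-P)[x,h^{1/2}]$, $\|xY-Pxh^{1/2}R^*\|\le\eta$. Next, $RY\chi(x)=\lambda_k(h^{1/2})\chi(x)=\chi(h^{1/2}x)+o(1)$, and $R(Pxh^{1/2})R^*=\lambda_k(Pxh^{1/2})=\chi(Pxh^{1/2})+o(1)$, as $Pxh^{1/2}\in PB(H)P$. Here $h^{1/2}x-Pxh^{1/2}=P[h^{1/2},x]$ has norm at most $\eta$. The operator $Y\chi(x)-Pxh^{1/2}R^*$ has range in $PH$, where $R$ is isometric, so its norm is at most $\eta+o(1)$. Together, $\|Y\chi(x)-xY\|\le2\eta+o(1)$.

Hence $\|T\chi(x)-(x\oplus\rho(x))T\|\le\sqrt{4\eta^2+8\eta}+o(1)\le\sqrt{12\eta}+o(1)$, which is below $6\sqrt\eta$ for large $k$. This proves (6).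

**Step 6: from $T$ to a projection in $H$.** Let $T_0=T(T^*T)^{-1/2}$, an isometry. Since $|s-1|\le|s^2-1|$ for $s\ge0$, $\|T-T_0\|=\|(T^*T)^{1/2}-1\|\le\eta$. Let $q_0=T_0T_0^*$, of finite rank, and $\hat x=x\oplus\rho(x)$. Then $\|\hat xT_0-T_0\chi_k(x)\|\le6\sqrt\eta+2\eta=:\eta'$. As $(1-q_0)T_0=0$, $\|(1-q_0)\hat xq_0\|=\|(1-q_0)(\hat xT_0-T_0\chi_k(x))\|\le\eta'$ for all $x\in S=S^*$, hence $\|[q_0,\hat x]\|\le\eta'$. Also $\|q_0\hat xq_0\|=\|T_0^*\hat xT_0\|\ge\|\chi_k(x)\|-\eta'\ge\|x\|-\eta-\eta'$. By Voiculescu's theorem choose a unitary $W:H\to H\oplus H_\rho$ with $\|WxW^*-\hat x\|<\eta$ for $x\in S$, and put $q=W^*q_0W$. Then $\|[q,x]\|\le\eta'+2\eta$ and $\|qxq\|\ge\|x\|-2\eta-\eta'$ for $x\in S$. As $\eta$ and $S$ are arbitrary, $\pi$ is (QD). $\square$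

**Proof of (e)⇒(d).** Let $x\in A$ and $r<\|x\|$. The set $\{J:\|x+J\|>r\}$ is open and nonempty, and $R$ is dense, so it meets $R$. Thus $\|x\|=\sup_{J\in R}\|\pi_J(x)\|$, and the representations $\pi_J$, $J\in R$, which are (QD) by Proposition 6, separate points. $\square$

## 10. From (QD) representations to exact splittings: (d)⇒(c)

The plan follows Section 2. We let $\psi$ be a corner $q\sigma(\cdot)q$ of a finite sum of irreducible representations. The elements that commute exactly with $q$ form an algebra $N_q$ that maps onto the corner by an exact $*$-homomorphism, with kernel $N_0$. Two maps $B\to A$ are then available: an exact lift $\varphi_0$, which satisfies $\psi\varphi_0=\mathrm{id}$ but controls nothing in $N_0$, and a map $\kappa$ from nuclearity, which satisfies $\kappa\psi(x)\approx x$ but is not an exact right inverse of $\psi$. They are glued with a quasicentral approximate unit of $N_0$, which $\psi$ cannot see.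

**Lemma 7.** Let $\pi_1,\dots,\pi_l$ be pairwise inequivalent irreducible representations of $A$, $\sigma=\bigoplus\pi_i$, $M=\bigoplus B(H_i)=\sigma(A)''$, $r\in M$ a finite-rank projection, $t=t^*\in M$, $\delta>0$. There is $y=y^*\in A$ with $\sigma(y)r=tr$ and $\|y\|\le\|t\|+\delta$.

*Proof.* The exact equation is solved by successive approximation. Put $t_0=t$. Given $t_j=t_j^*\in M$, Kaplansky's theorem gives a selfadjoint element of $\sigma(A)$ of norm at most $\|t_j\|$ that approximates $t_j$ on the finite-dimensional range of $r$. Truncating a selfadjoint lift by functional calculus we get $y_j=y_j^*\in A$, $\|y_j\|\le\|t_j\|$, such that $d=t_j-\sigma(y_j)$ satisfies $\|dr\|\le2^{-j-3}\delta$. Set $t_{j+1}=dr+rd(1-r)=dr+rd-rdr$. This is selfadjoint, lies in $M$, satisfies $t_{j+1}r=dr$ and $\|t_{j+1}\|\le2\|dr\|\le2^{-j-2}\delta$. Let $y=\sum_{j\ge0}y_j$; the series converges and $\|y\|\le\|t\|+\delta$. Since $t_jr-\sigma(y_j)r=t_{j+1}r$, telescoping gives $tr-\sigma(y)r=\lim t_{j+1}r=0$. $\square$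

**Lemma 8.** If $B$ is a finite-dimensional $C^*$-algebra, $\theta':B\to M_N$ is linear and unital and $\|\theta'\|_{cb}\le1+\eta$ with $0<\eta<\frac14$, there is a ucp map $\theta:B\to M_N$ with $\|\theta-\theta'\|\le7\sqrt\eta$.

*Proof.* Write $\theta'=V^*\pi(\cdot)W$ with $\pi$ a unital representation and, after scaling, $\|V\|^2,\|W\|^2\le1+\eta$; then $V^*W=\theta'(1)=1$. So
$$(V-W)^*(V-W)=V^*V+W^*W-2\le2\eta.$$
Hence $\|\theta'-W^*\pi W\|=\|(V-W)^*\pi W\|\le\sqrt{2\eta(1+\eta)}\le2\sqrt\eta$, and $\|W^*W-1\|=\|(W-V)^*W\|\le2\sqrt\eta<1$. For the isometry $W_0=W(W^*W)^{-1/2}$, $\|W-W_0\|\le\|W^*W-1\|\le2\sqrt\eta$. Put $\theta=W_0^*\pi W_0$, a ucp map. Then $\|\theta-W^*\pi W\|\le\|W_0-W\|(\|W_0\|+\|W\|)\le2\sqrt\eta(1+\sqrt{5/4})\le5\sqrt\eta$. $\square$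

Now assume (d).

**Step 1: corner maps $\psi_k$.** Let $\mathcal X$ be the set of kernels of irreducible (QD) representations; for each $J\in\mathcal X$ fix one such $\pi_J$. By (d), $\bigoplus_{J\in\mathcal X}\pi_J$ is faithful, so $\|x\|=\sup_{J\in\mathcal X}\|\pi_J(x)\|$. Let $S_k$ be increasing finite sets with dense union in $A$. For each $k$ choose distinct $J_1,\dots,J_l\in\mathcal X$ with $\max_i\|\pi_{J_i}(x)\|>\|x\|-\frac1k$ for $x\in S_k$, and by (QD) finite-rank projections $q_i\in B(H_{J_i})$ with $\|[q_i,\pi_{J_i}(x)]\|<\frac1k$ and $\|q_i\pi_{J_i}(x)q_i\|>\|\pi_{J_i}(x)\|-\frac1k$ for $x\in S_k$. The $\pi_{J_i}$ are inequivalent, having distinct kernels. Let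
$$\sigma=\bigoplus\pi_{J_i},\quad M=\bigoplus B(H_{J_i}),\quad q=\bigoplus q_i,\quad B_k=qMq=\bigoplus B(q_iH_{J_i}),\quad\psi_k(a)=q\sigma(a)q.$$
These depend on $k$. The $\psi_k:A\to B_k$ are cpc. By density $\|[q,\sigma(x)]\|\to0$ as $k\to\infty$ for every $x\in A$. Since $\psi_k(ab)-\psi_k(a)\psi_k(b)=q\sigma(a)(1-q)\sigma(b)q$, the $\psi_k$ are asymptotically multiplicative, and $\|\psi_k(x)\|\to\|x\|$ for all $x\in A$.

**Step 2: these maps are almost completely isometric.** Extend $\sigma$ unitally to $A^1$; then $\psi_k^1=q\sigma(\cdot)q:A^1\to B_k$ is ucp and the $\psi_k^1$ are asymptotically multiplicative. Along every subsequence the induced $*$-homomorphism $A^1\to\prod B_k/\bigoplus B_k$ is injective on the essential ideal $A$, hence injective, hence completely isometric. Therefore $\|(\psi_k^1)_N(y)\|\to\|y\|$ for all $N$ and $y\in M_N(A^1)$.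

**Step 3: an approximate left inverse $\kappa$ of $\psi$.** Let $S\subset A$ be a finite set of selfadjoint elements of the unit ball (this suffices for (c), by taking real and imaginary parts and scaling), and $0<\eta<\frac1{16}$. By nuclearity choose ucp maps $\rho:A^1\to M_N$, $\tau:M_N\to A^1$ with $\|\tau\rho(x)-x\|\le\eta$ for $x\in S$. Let $E=\operatorname{span}(S\cup\{1\})$. The maps $(\psi_k^1)_N$ are contractive and the unit sphere of $M_N(E)$ is compact, so the convergence in Step 2 is uniform on it: for large $k$,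
$$\|(\psi_k^1)_N(y)\|\ge(1-\eta)\|y\|,\qquad y\in M_N(E).$$
By Smith's lemma the unital map $\rho(\psi_k^1|_E)^{-1}:\psi_k^1(E)\to M_N$ has cb-norm at most $(1-\eta)^{-1}\le1+2\eta$. Extend it to $\theta':B_k\to M_N$ with the same cb-norm, and apply Lemma 8 (with $2\eta<\frac14$) to get a ucp map $\theta:B_k\to M_N$ with $\|\theta\psi_k(x)-\rho(x)\|\le7\sqrt{2\eta}$ for $x\in S$. Put $\kappa=\tau\theta:B_k\to A^1$, a ucp map. Then
$$\|\kappa\psi_k(x)-x\|\le\eta_1:=\eta+7\sqrt{2\eta}\qquad(x\in S).\tag{7}$$
Fix such a $k$ with also $\|[q,\sigma(x)]\|\le\eta$ for $x\in S$, and write $B=B_k$, $\psi=\psi_k$.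

**Step 4: an exact quotient and an exact lift.** Let
$$N_q=\{a\in A:[\sigma(a),q]=0\},\qquad N_0=\{a\in N_q:\sigma(a)q=0\},$$
a $C^*$-algebra and a closed ideal in it. The $*$-homomorphism $N_q\to B$, $a\mapsto\sigma(a)q$, has kernel $N_0$. It is onto: for $b=b^*\in B$, Lemma 7 gives $y=y^*\in A$ with $\sigma(y)q=b$; taking adjoints, $q\sigma(y)=b$, so $y\in N_q$. Hence $N_q/N_0\cong B$, and by Choi–Effros there is a cpc map $\varphi_0:B\to N_q$ with $\sigma(\varphi_0(b))q=b$ for $b\in B$.

**Step 5: moving $x$ into $N_q$.** For $x\in S$ let $t=(1-q)\sigma(x)q+q\sigma(x)(1-q)$. Then $t=t^*$ and $\|t\|=\|[q,\sigma(x)]\|\le\eta$. Lemma 7 (with $\delta=\eta$) gives $y=y^*\in A$ with $\|y\|\le2\eta$ and $\sigma(y)q=tq=(1-q)\sigma(x)q$. Put $x'=x-y$. It is selfadjoint and $\sigma(x')q=q\sigma(x)q$, so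
$$x'\in N_q,\qquad\psi(x')=\psi(x),\qquad\|x-x'\|\le2\eta.$$
Moreover $\varphi_0\psi(x)-x'\in N_0$, because $\sigma(\varphi_0\psi(x))q=\psi(x)=\sigma(x')q$.

**Step 6: gluing.** For $u\in N_0$, $0\le u\le1$, define
$$\varphi(b)=(1-u)^{1/2}\varphi_0(b)(1-u)^{1/2}+u^{1/2}\kappa(b)u^{1/2},\qquad b\in B.$$
This lies in $A$, as $A$ is an ideal of $A^1$ containing $\varphi_0(b)$ and $u^{1/2}$. It is cpc, because $\varphi_0\oplus\kappa$ is cpc and the column $\begin{pmatrix}(1-u)^{1/2}\\u^{1/2}\end{pmatrix}$ is an isometry. As $\sigma(u)q=0$, functional calculus gives $\sigma(u^{1/2})q=0$ and $\sigma((1-u)^{1/2})q=q$. So $\psi\varphi(b)=q\sigma(\varphi_0(b))q=b$: whatever $u$ is, $\psi\varphi=\mathrm{id}_B$ exactly.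

**Step 7: choice of $u$.** Let $x\in S$. By (7) and Step 5, $\|\kappa\psi(x)-x'\|\le\eta_1+2\eta$, so $\varphi\psi(x)$ differs by at most $\eta_1+2\eta$ from
$$(1-u)^{1/2}\varphi_0\psi(x)(1-u)^{1/2}+u^{1/2}x'u^{1/2}.$$
Let $u$ run through an approximate unit of $N_0$ that is quasicentral in $N_q$ ($u=0$ if $N_0=0$). As $\varphi_0\psi(x)-x'\in N_0$, (2) shows that the difference between this expression and $(1-u)^{1/2}x'(1-u)^{1/2}+u^{1/2}x'u^{1/2}$ tends to $0$. The latter converges to $x'$: since $x'\in N_q$, (2) shows that $x'$ asymptotically commutes with $u^{1/2}$ and $(1-u)^{1/2}$, and $(1-u)+u=1$. So for suitable $u$, for all $x\in S$,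
$$\|\varphi\psi(x)-x\|\le(\eta_1+2\eta)+\eta+2\eta=\eta_1+5\eta.$$
As $\eta$ is arbitrary and $\eta_1\to0$ with $\eta$, (c) holds. With Sections 5, 6 and 9 this closes the circle (a)⇒(e)⇒(d)⇒(c)⇒(b)⇒(a) for separable $A$, and the reduction in Section 5 gives (I) for all $A$. $\blacksquare$
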